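# Two-dipath colorings and Euler genus: the maximum of $\chi_2$ is asymptotic to $2g/\log_2 g$

## The theorem: $\max \chi_2$ over graphs of Euler genus at most $g$

All graphs are finite and simple. Write $\chi_2(G)$ for the largest 2-dipath chromatic number over all orientations of $G$ (defined precisely below), and put
$$M(g)=\max\{\chi_2(G): G \text{ has Euler genus at most } g\},\qquad \ell=\log_2 g .$$

**Theorem 1.** As $g\to\infty$,
$$M(g)=\Big(2+O\big(\tfrac{\log\log g}{\log g}\big)\Big)\frac{g}{\log_2 g}.$$
More precisely,

* (A) $M(g)\le \dfrac{2g}{\ell}\Big(1+O\big(\tfrac{\log \ell}{\ell}\big)\Big)=o(g)$;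
* (B) $M(g)\ge 2\lfloor g/\ell\rfloor$ for all $g\ge 16$.

The graphs attaining (B) can be taken complete bipartite and embedded in orientable surfaces of Euler genus at most $g$.

The implied constants are absolute. In particular they do not depend on the number of vertices of $G$, which is not bounded by any function of $g$. The same asymptotics hold if only orientable surfaces are allowed: (A) covers every graph of Euler genus at most $g$, and the graphs in (B) live in orientable surfaces.

The theorem answers a question from Peter Bradshaw, Alexander Clow, Jingwei Xu, "Injective edge colorings of degenerate graphs and the oriented chromatic number", arXiv:2308.15654 (2023): for every graph $G$ of Euler genus $g$, is $\chi_2(G)=o(g)$? Read as a statement about $M(g)$ when $g\to\infty$, the answer is yes. The correct order is $g/\log g$, with sharp constant $2$ when the logarithm has base $2$.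

Parts (A) and (B) give the first display. By (B), $M(g)\ge 2g/\ell-2=(2-2\ell/g)\,g/\ell$, and $\ell/g$ is far smaller than $\log\ell/\ell$. By (A), the upper error is $O(\log \ell/\ell)=O(\log\log g/\log g)$. So we have two things to prove. We begin with the vocabulary.

## Dipaths, signs, and Euler genus

**Definition (2-dipath coloring).** Let $\vec G$ be an orientation of a graph $G$. A *2-dipath coloring* of $\vec G$ is a proper vertex coloring in which any two vertices $u,v$ joined by a directed path of length two, $u\to w\to v$ or $v\to w\to u$, receive distinct colors. The least number of colors is $\chi_2(\vec G)$, and $\chi_2(G)$ is the maximum of $\chi_2(\vec G)$ over all orientations $\vec G$ of $G$.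

For example, on the path with vertices $u,w,v$, the orientation $u\to w\to v$ needs three colors, while $u\to w\leftarrow v$ needs two. So $\chi_2$ of this path is $3$.

**Definition (sign).** For an edge $vw$ of $\vec G$, the *sign of $w$ at $v$* is
$$\varepsilon_v(w)=\begin{cases}+ & \text{if } w\to v,\\ - & \text{if } v\to w.\end{cases}$$

**Observation 2.** Let $u\neq v$ be two neighbors of $w$. Then $w$ is the middle of a 2-dipath between $u$ and $v$ (in one of the two directions) if and only if $\varepsilon_u(w)\ne\varepsilon_v(w)$.

Indeed, $u\to w\to v$ means $\varepsilon_u(w)=-$ and $\varepsilon_v(w)=+$, and $v\to w\to u$ means the opposite. If the signs agree, both edges leave $w$ or both enter $w$. Both halves of the theorem rest on this observation.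

**Definition (Euler genus).** A closed surface of Euler characteristic $\chi$ has Euler genus $2-\chi$. The sphere has Euler genus $0$, the projective plane $1$, the torus and the Klein bottle $2$. The Euler genus of a graph is the minimum Euler genus of a surface, orientable or not, in which it embeds. For instance $K_5$ is not planar but embeds in the projective plane, so its Euler genus is $1$.

We use two textbook facts.

**Fact 3.** Euler genus does not increase under taking minors.

**Fact 4.** A simple graph with $n$ vertices and Euler genus at most $g$ has at most $3n+3g$ edges, and at most $2n+2g$ edges if it is bipartite.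

Here is how Fact 4 follows from Euler's formula. If the graph is disconnected, embed it in a surface of minimum Euler genus. Some face touches two components, and we draw an edge between them inside that face. The graph stays simple, bipartite if it was, and of Euler genus at most $g$. Repeat until it is connected; this only adds edges. For $n\le 2$ the bounds are trivial. For $n\ge3$, a connected graph embedded in a surface of its own Euler genus $g'\le g$ has only disc faces, so $n-e+f=2-g'$. Every face has boundary length at least $3$ (at least $4$ in the bipartite case), hence $3f\le 2e$ (respectively $4f\le2e$). Substituting gives $e\le 3n-6+3g$ (respectively $e\le 2n-4+2g$).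

## Cycles, stars, and $K_{2,4}$

*Directed cycles.* Orient $C_4$ cyclically as $0\to1\to2\to3\to0$. The opposite pairs are joined by $0\to1\to2$ and $1\to2\to3$, so all four vertices need distinct colors and $\chi_2(C_4)=4$. In the cyclic $C_5$, each of the five non-adjacent pairs is joined by a 2-dipath, so $\chi_2(C_5)=5$.

*Stars.* Take a star with any number of leaves. Color all leaves that point into the center with color $1$, all leaves that the center points to with color $2$, and the center with color $3$. Two leaves have only the center as common neighbor, so Observation 2 says this is valid. Thus $\chi_2=3$ for every star with at least two leaves. Many pairs may conflict, but a single bit of information, the sign at the center, resolves all of them.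

*$K_{2,4}$.* Let the small side be $a_1,a_2$, and give the four vertices on the other side the four sign vectors $(\varepsilon_x(a_1),\varepsilon_x(a_2))\in\{+,-\}^2$. Any two of these vertices differ in some coordinate, so they are joined by a 2-dipath. The vertex with vector $(+,-)$ gives $a_1\to x\to a_2$. Every $a_j$ is adjacent to every $x$. So all six vertices need distinct colors: $\chi_2(K_{2,4})=6$, and this graph is planar.

The last example scales. In $K_{k,N}$ with $N=2^k$, the $N$ vertices of the large side can be forced to have distinct colors. What does that cost in genus?

## Sign vectors on $K_{k,N}$ and the lower bound (B)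

By Fact 4, $kN\le 2(k+N)+2g$, so $K_{k,N}$ has Euler genus at least $kN/2-k-N$. The next lemma shows that about this much is enough.

**Lemma 5.** If $k,N\ge 4$ are even, then $K_{k,N}$ embeds in an orientable surface of Euler genus $(k-2)(N-2)/2$.

*Proof.* Let the parts be $\{a_j:j\in\mathbb Z_k\}$ and $\{x_i:i\in\mathbb Z_N\}$. Since $k$ and $N$ are even, the parity of $i+j$ makes sense for $i\in\mathbb Z_N$, $j\in\mathbb Z_k$. For every pair with $i+j$ even take a quadrilateral $F_{i,j}$ with boundary cycle
$$a_j\; x_i\; a_{j+1}\; x_{i+1}.$$
We glue these $kN/2$ quadrilaterals along equal edges.

**Step 1: each edge lies in exactly two faces.** This is needed for the gluing to be a surface along edges. The edge $a_jx_i$ can occur in a quadrilateral of the above shape in four ways: in $F_{i,j}$ (as its first edge), in $F_{i,j-1}$ (second), in $F_{i-1,j-1}$ (third), in $F_{i-1,j}$ (fourth). If $i+j$ is even, exactly $F_{i,j}$ and $F_{i-1,j-1}$ are present. If $i+j$ is odd, exactly $F_{i-1,j}$ and $F_{i,j-1}$ are present.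

**Step 2: each vertex link is a single cycle.** This is needed for the gluing to be a surface at vertices. The faces at $x_i$ are $F_{i,j}$ with $j\equiv i\pmod 2$ and $F_{i-1,j}$ with $j\equiv i-1\pmod 2$. In each of these, the two neighbors of $x_i$ on the boundary are $a_j$ and $a_{j+1}$. So for every $j\in\mathbb Z_k$ the pair $a_j,a_{j+1}$ is joined exactly once, and the link of $x_i$ is a $k$-cycle. Likewise the faces at $a_j$ are $F_{i,j}$ with $i\equiv j$ and $F_{i,j-1}$ with $i\equiv j-1\pmod 2$. Each joins $x_i$ to $x_{i+1}$, so the link of $a_j$ is an $N$-cycle.

**Step 3: Euler genus.** The result is a closed surface, connected because $K_{k,N}$ is connected, with $k+N$ vertices, $kN$ edges and $kN/2$ faces. Its Euler genus is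
$$2-\Big(k+N-kN+\frac{kN}2\Big)=2-k-N+\frac{kN}{2}=\frac{(k-2)(N-2)}2 .$$

**Step 4: orientability.** We exhibit directions for the face boundaries such that each edge is traversed once each way. Start by traversing every face as $a_j\to x_i\to a_{j+1}\to x_{i+1}\to a_j$. In these directions $F_{i,j}$ and $F_{i-1,j-1}$ both traverse $a_jx_i$ as $a_j\to x_i$, while $F_{i-1,j}$ and $F_{i,j-1}$ both traverse it as $x_i\to a_j$. So the two faces at an edge always agree, which is the wrong way round. But in each case their first indices differ by one. Now reverse every face whose first index is odd (this makes sense since $N$ is even). Exactly one of the two faces at each edge gets reversed, so the two now traverse the edge in opposite directions. $\square$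

For $k=N=4$ this gives eight quadrilaterals forming a torus. At $x_0$ the faces are $F_{0,0},F_{0,2},F_{3,1},F_{3,3}$, which join $a_0a_1$, $a_2a_3$, $a_1a_2$, $a_3a_0$: a 4-cycle, as promised.

**Proof of (B).** Let $g\ge 16$ and $N=2\lfloor g/\ell\rfloor$.

**Step 1: choosing $k$.** We need $k$ even, with $2^k\ge N$, and small enough for the genus bound. The function $g/\log_2 g$ is increasing for $g\ge e$ and equals $4$ at $g=16$, so $N\ge 8$. Also $N\le 2g/\ell\le g$. Let $k$ be the least even integer with $k\ge\max(4,\log_2N)$. If $\log_2N>4$, then $k<\log_2N+2$ by minimality. If $\log_2 N\le4$, then $k=4<5\le\log_2N+2$, since $\log_2N\ge 3$. So in all cases $k<\log_2N+2\le \ell+2$.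

**Step 2: the genus.** Lemma 5 applies, and the Euler genus of the surface it provides is
$$\frac{(k-2)(N-2)}{2}\le\frac{\ell N}{2}=\ell\lfloor g/\ell\rfloor\le g .$$

**Step 3: the orientation.** Here we force $N$ distinct colors. Since $2^k\ge N$, we may assign distinct vectors in $\{+,-\}^k$ to $x_1,\dots,x_N$, and orient the edges so that the vector of $x_i$ is $(\varepsilon_{x_i}(a_1),\dots,\varepsilon_{x_i}(a_k))$ (indexing the $a$'s now by $1,\dots,k$). For $i\neq i'$ the vectors differ at some coordinate $j$, and by Observation 2 the vertex $a_j$ is the middle of a 2-dipath between $x_i$ and $x_{i'}$. So all $x_i$ need distinct colors, and $M(g)\ge\chi_2(K_{k,N})\ge N=2\lfloor g/\log_2g\rfloor$. $\blacksquare$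

The rest of the lecture proves (A).

## Where greedy coloring and plain degeneracy stop

Say that two vertices *conflict* if they are adjacent or joined by a 2-dipath. Graphs of bounded genus are sparse, so the first thing to try is greedy coloring: order the vertices, and give each one a color different from those of the earlier vertices it conflicts with.

Counting conflicts fails already for planar graphs. Take a star with $p$ leaves pointing in and $p$ leaves pointing out. Every leaf conflicts with the center and with $p$ leaves, and the center conflicts with $2p$ leaves. So in any ordering the last vertex has at least $p+1$ earlier conflicts, with $p$ unbounded, although $\chi_2=3$. The sign at the center has to be used.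

The next attempt is to use a degeneracy order, in which every vertex has at most $d$ earlier neighbors, and to let the color of $v$ record the signs $\varepsilon_v(w)$ at its earlier neighbors $w$. To make the colors of different vertices comparable, fix sign functions $s_1,\dots,s_t$ on the vertex set such that every sign pattern on every set of at most $d$ vertices agrees with some $s_q$, and let $v$ record an index $q$ for which $s_q(w)=\varepsilon_v(w)$ at all its earlier neighbors. If $u$ and $v$ record the same $q$, then they have the same sign at every common earlier neighbor, and Observation 2 rules out 2-dipaths through it. Two things go wrong.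

*The names of the vertices.* Suppose $d\ge2$. If two vertices $w\ne w'$ had $s_q(w)=s_q(w')$ for all $q$, the pattern $+$ on $w$, $-$ on $w'$ would be missed. So $2^t\ge n$: this costs at least $\log_2 n$ colors, and $n$ is unbounded. We need to replace the $n$ vertices by $O(g)$ names.

*Middle vertices that come later.* Take the subdivided star $c\to y_p\to z_p$, $p=1,\dots,N$, in the order $z_1,\dots,z_N,c,y_1,\dots,y_N$. Every vertex has at most two earlier neighbors. Yet $c$, which has no earlier neighbor at all, conflicts with the $N$ earlier vertices $z_p$ through the later vertices $y_p$. The order must also bound the number of earlier vertices reached through a *later* common neighbor.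

We repair the second problem by choosing the order more carefully, and the first by a preliminary coloring that supplies the names. Both repairs work only while more than $g$ vertices are left. The last $g$ vertices need a separate treatment, and that is where the main term $2g/\ell$ comes from.

From now on fix an orientation $\vec G$ of a graph $G=(V,E)$ of Euler genus at most $g$, let $n=|V|$, and let $g$ be large. Put $m=\min(n,g)$.

## Peeling down to $g$ vertices

We remove vertices $v_n,v_{n-1},\dots,v_{m+1}$ one at a time, producing
$$V=U_n\supset U_{n-1}\supset\dots\supset U_m,\qquad |U_i|=i,\qquad U_{i-1}=U_i\setminus\{v_i\}.$$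
Write $R_i=V\setminus U_i=\{v_{i+1},\dots,v_n\}$ for the set already removed when $U_i$ remains.

**Definition (the graph $H_i$).** $H_i$ is the graph on $U_i$ in which distinct $u,v$ are adjacent if $uv\in E$ or $u,v$ have a common neighbor in $R_i$.

For example, if $G=K_{1,3}$ and only the center has been removed, then $H_i$ is a triangle. In general a removed vertex with $d$ remaining neighbors plants a clique $K_d$ in $H_i$. If $d$ is unbounded, $H_i$ can be dense: removing the center of a star with $N$ leaves makes $H_i=K_N$. So we must remove only vertices of bounded degree.

**Lemma 6.** The vertices can be removed so that for all $m<i\le n$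
$$|N_G(v_i)\cap U_i|\le 24, \tag{1}$$
$$\deg_{H_i}(v_i)\le 288 . \tag{2}$$
Moreover
$$e(H_m)\le 72g. \tag{3}$$

*Proof.* Suppose $v_n,\dots,v_{i+1}$ have been chosen, satisfying (1) and (2).

**Step 1: $H_i$ is sparse.** We claim that
$$e(H_i)\le 36(|U_i|+g). \tag{4}$$
The graph $H_i$ need not be a minor of $G$; the idea is that a random minor of $G$ captures a constant fraction of it.

Every $w\in R_i$ has at most $24$ neighbors in $U_i$: if $w=v_j$ with $j>i$, this follows from (1) for $v_j$ and $U_i\subset U_j$. For each $w\in R_i$ that has a neighbor in $U_i$, choose $c(w)\in N_G(w)\cap U_i$ uniformly at random, independently for different $w$, and contract $w$ into $c(w)$. Delete all other vertices of $R_i$. The sets $\{u\}\cup c^{-1}(u)$, $u\in U_i$, are disjoint and connected (each spans a star with center $u$), so after simplification we obtain a minor $\mathcal M$ of $G$ with vertex set $U_i$.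

Let $uv\in E(H_i)$. If $uv\in E$, then $uv\in E(\mathcal M)$ for sure. Otherwise $u,v$ have a common neighbor $w\in R_i$. If $c(w)=u$, then $w$ belongs to the set of $u$ and is adjacent to $v$, so $uv\in E(\mathcal M)$; the same holds if $c(w)=v$. Since $w$ has at most $24$ choices, the probability that $c(w)\in\{u,v\}$ is at least $2/24=1/12$. By linearity of expectation, and by Facts 3 and 4 applied to $\mathcal M$,
$$\tfrac1{12}\,e(H_i)\le\mathbb E\,e(\mathcal M)\le 3|U_i|+3g ,$$
which is (4).

**Step 2: finding $v_i$.** We show that an average vertex satisfies both conditions, as long as $|U_i|>m$. In that case $n>m$, so $m=g$ and $|U_i|>g$. This is the only place where the lower limit $g$ on the number of vertices is used. The degree sum of $G[U_i]$ is at most $6|U_i|+6g\le 12|U_i|$, so at most $\frac{12}{25}|U_i|$ vertices have degree at least $25$ in $G[U_i]$. By (4), the degree sum of $H_i$ is at most $72(|U_i|+g)\le144|U_i|$, so at most $\frac{144}{289}|U_i|$ vertices have $H_i$-degree at least $289$. Since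
$$\frac{12}{25}+\frac{144}{289}<\frac12+\frac12=1,$$
some vertex of $U_i$ lies in neither set. Take it as $v_i$.

**Step 3: the end of the process.** The proof of (4) used only (1) for the removed vertices, so it also holds for $i=m$. As $|U_m|=m\le g$, it gives $e(H_m)\le 36(m+g)\le 72g$. $\square$

Put $U=U_m$, $R=R_m=\{v_{m+1},\dots,v_n\}$ and $H=H_m$. If $n\le g$, then $R$ is empty and nothing has been peeled. For $v_i\in R$ let
$$B(v_i)=N_G(v_i)\cap U_{i-1},\qquad |B(v_i)|\le24 .$$
These are the neighbors of $v_i$ that are in $U$ or have smaller index. We regard vertices of $U$ as coming before all of $R$. "Earlier" means smaller index, that is, removed later.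

## $O(\log g)$ colors for the peeled vertices

**Lemma 7.** $R$ can be colored with $O(\ell)$ colors so that any two vertices of $R$ that are adjacent or joined by a 2-dipath of $\vec G$ get distinct colors. (The middle vertex of the dipath may be anywhere in $V$.)

*Proof.* Let $u=v_j$, $v=v_i$ with $j<i$, and consider a common neighbor $w$. It can come before both, between the two, or after both. We treat the first position with signs and the other two with a greedy coloring.

**Step 1: at most $g+288$ names.** We construct $f:V\to[K]$, where $K=g+288$, that is injective on $B(w)$ for every $w\in R$. This removes the dependence on $n$.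

Give the at most $g$ vertices of $U$ distinct values. Then for $i=m+1,\dots,n$ in this order, give $v_i$ a value different from the values of its $H_i$-neighbors. These all lie in $U_{i-1}$, so they already have values, and there are at most $288<K$ of them by (2).

Let $w=v_k\in R$ and let $a\neq b$ be in $B(w)\subseteq U_{k-1}$. If $a,b\in U$, then $f(a)\ne f(b)$. Otherwise name them so that $a\in R$ and $b$ comes before $a$: then $a=v_i$ with $m<i<k$, and $b\in U_{i-1}$. Since $k>i$, we have $w\in R_i$, so $a$ and $b$ have a common neighbor in $R_i$. Hence $ab\in E(H_i)$, and $f(a)\neq f(b)$ by construction.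

**Step 2: a greedy coloring for middle vertices between or after.** Define $h:R\to[865]$ greedily in the order $v_{m+1},v_{m+2},\dots,v_n$, so that $h(v_i)\ne h(v_j)$ for every $v_j\in R$ with $j<i$ such that

* $v_iv_j\in E(H_i)$, or
* $v_j\in B(w)$ for some $w\in B(v_i)\cap R$.

By (2) there are at most $288$ vertices of the first kind, and by (1) at most $24\cdot 24=576$ of the second. Together they exclude at most $864$ colors, so $865$ suffice.

**Step 3: sign functions on the names.** We want few functions on $[K]$ that realize all short sign patterns. Let
$$t=\lceil 24\cdot 2^{24}\ln(2K)\rceil .$$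
There are $s_1,\dots,s_t:[K]\to\{+,-\}$ such that every sign pattern on every set of at most $24$ elements of $[K]$ agrees with some $s_q$ on that set. A pattern on a smaller set extends to a pattern on a set of $24$ elements (note $K\ge 24$), so sets of size exactly $24$ are enough. Choose all values of all $s_q$ uniformly and independently. A given pattern on a given $24$-set is missed by all $t$ functions with probability $(1-2^{-24})^t\le e^{-t2^{-24}}\le(2K)^{-24}$. The expected number of missed pairs (set, pattern) is at most
$$\binom K{24}2^{24}\,(2K)^{-24}<(2K)^{24}(2K)^{-24}=1 ,$$
so some choice misses none.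

**Step 4: the coloring.** For $v\in R$ define a pattern $\sigma_v$ on the set $f(B(v))$ by $\sigma_v(f(w))=\varepsilon_v(w)$ for $w\in B(v)$. It is well defined because $f$ is injective on $B(v)$. The set has at most $24$ elements, so there is an index $\iota(v)$ such that $s_{\iota(v)}$ agrees with $\sigma_v$. Give $v$ the color $(h(v),\iota(v))$. The number of colors is at most $865\,t=O(\log K)=O(\ell)$.

**Step 5: correctness.** Suppose $u=v_j$ and $v=v_i$, $j<i$, have the same color. We exclude every possible conflict.

If $uv\in E$, then $uv\in E(H_i)$, because $u,v\in U_i$. So $h(u)\ne h(v)$, a contradiction. Now suppose that $w$ is the middle vertex of a 2-dipath between $u$ and $v$.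

* *$w$ before both:* $w\in U$, or $w=v_l$ with $m<l<j$. Then $w\in B(u)\cap B(v)$. With $q=\iota(u)=\iota(v)$ we get $\varepsilon_u(w)=\sigma_u(f(w))=s_q(f(w))=\sigma_v(f(w))=\varepsilon_v(w)$. By Observation 2, $w$ is not the middle of a 2-dipath between $u$ and $v$, a contradiction.
* *$w$ between:* $w=v_l$ with $j<l<i$. Then $w\in B(v)\cap R$ and $u\in B(w)$, so $h(u)\neq h(v)$ by the second condition in Step 2, a contradiction.
* *$w$ after both:* $w=v_l$ with $l>i$. Then $w\in R_i$ is a common neighbor of $u,v\in U_i$, so $uv\in E(H_i)$ and $h(u)\ne h(v)$, a contradiction. $\square$

At this point we can already bound $M(g)$: color $R$ by Lemma 7, and give each of the at most $g$ vertices of $U$ its own new color. This yields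
$$M(g)\le g+O(\log g).$$
This is linear in $g$, so it does not yet answer the question. To get below it, vertices of $U$ must share colors.

## Heavy vertices, long patterns, and the last $g$ vertices

What can we use about $U$? By (3), $H$ has at most $72g$ edges, but its degrees can be large, so neither greedy coloring nor patterns on all neighbors in $U$ is affordable for all vertices at once. The remedy is to separate the few vertices of large $H$-degree. When the middle vertex of a 2-dipath has small $H$-degree, or lies in $R$, greedy coloring works. When the middle vertex has large $H$-degree, we use signs. A sign pattern of length $r$ costs on the order of $2^r$ colors, which we can afford up to length slightly below $\log_2 g$. Vertices with longer patterns are adjacent to many heavy vertices, and the bipartite edge bound says there are few of them. In (B), the forcing graph had patterns of length about $\log_2 N$, which is just this threshold.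

**Lemma 8.** $U$ can be colored with at most $\frac{2g}{\ell}\big(1+O(\frac{\log\ell}{\ell})\big)$ colors so that any two vertices of $U$ that are adjacent or joined by a 2-dipath of $\vec G$ get distinct colors.

*Proof.* Let
$$D=\ell^2,\qquad L=\ell-7\log_2\ell ,$$
with $g$ large enough that $L>2$. We have $2^L=g\,\ell^{-7}$.

**Step 1: heavy vertices.** We isolate the vertices at which greedy counting is impossible. Let $S=\{v\in U:\deg_H(v)\ge D\}$. By (3),
$$|S|\le\frac{2e(H)}{D}\le\frac{144g}{\ell^2}. \tag{5}$$
Give each vertex of $S$ its own color. Let $W=U\setminus S$; every vertex of $W$ has $H$-degree less than $D$.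

**Step 2: vertices with long patterns.** We show that few vertices of $W$ have more than $L$ neighbors in $S$. For $v\in W$ let $A(v)=N_G(v)\cap S$, and let $X=\{v\in W:|A(v)|>L\}$. The bipartite subgraph of $G$ between $X$ and $S$ has at least $L|X|$ edges, and by Fact 4 at most $2|X|+2|S|+2g$. Hence $(L-2)|X|\le 2g+2|S|$, and by (5)
$$|X|\le\frac{2g+288g/\ell^2}{\ell-7\log_2\ell-2}=\frac{2g}{\ell}\cdot\frac{1+144/\ell^2}{1-(7\log_2\ell+2)/\ell}=\frac{2g}{\ell}\Big(1+O\big(\tfrac{\log\ell}{\ell}\big)\Big). \tag{6}$$
The last equality uses $1/(1-x)=1+O(x)$ for $0\le x\le\frac12$. Give each vertex of $X$ its own color. This is the main term, and the constant $2$ is the coefficient of $g$ in the bipartite edge bound.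

**Step 3: sign functions for short patterns.** Let $Y=W\setminus X$, so $|A(v)|\le L$ for $v\in Y$. We want few sign functions on $S$ such that the pattern $w\mapsto\varepsilon_v(w)$ on $A(v)$ of every $v\in Y$ is realized. Here we need only the patterns that actually occur, at most $|Y|\le g$ of them. Let $t'=\lceil 2^L\ln(2g)\rceil$ and choose $t'$ functions $S\to\{+,-\}$ uniformly and independently. For a given $v\in Y$, one random function agrees with the pattern on $A(v)$ with probability $2^{-|A(v)|}\ge2^{-L}$, so all of them miss it with probability at most
$$(1-2^{-L})^{t'}\le e^{-t'2^{-L}}\le\frac1{2g}.$$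
By the union bound over $|Y|\le g$ vertices, with probability at least $\frac12$ nothing is missed. Fix such functions $s'_1,\dots,s'_{t'}$, and for $v\in Y$ choose $\iota'(v)$ such that $s'_{\iota'(v)}$ agrees with $\varepsilon_v$ on $A(v)$.

**Step 4: a greedy coloring for light middle vertices.** Color $Y$ greedily by $h'$ so that $h'(u)\ne h'(v)$ whenever $uv\in E(H)$, or $uw,wv\in E(H)$ for some $w\in W$. Each $v\in Y$ lies in $W$, so it has fewer than $D$ neighbors in $H$, and those that lie in $W$ have fewer than $D$ neighbors each. So $v$ has fewer than $D+D^2$ vertices to avoid, and $D^2+D+1$ colors suffice.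

**Step 5: the coloring of $Y$ and its size.** Give $v\in Y$ the color $(h'(v),\iota'(v))$, from a palette disjoint from the colors on $S$ and on $X$. The number of colors on $Y$ is at most
$$(D^2+D+1)\,t'\le(\ell^4+\ell^2+1)\big(g\,\ell^{-7}\ln(2g)+1\big)=O(g/\ell^2). \tag{7}$$
Indeed $\ln(2g)=O(\ell)$, so the leading product has order $\ell^4\cdot g\,\ell^{-7}\cdot\ell=g/\ell^2$, and the remaining term $O(\ell^4)$ is smaller for large $g$. This explains the number $7$ in $L$: with $6$ in its place, this estimate would only give $O(g/\ell)$, the size of the main term.

**Step 6: correctness.** Vertices of $S\cup X$ have private colors, so only two vertices $u\ne v$ of $Y$ can have the same color. Suppose they do. They are not adjacent in $G$: an edge of $G[U]$ is an edge of $H$, which would give $h'(u)\ne h'(v)$. Suppose $w$ is the middle of a 2-dipath between them.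

* If $w\in R=R_m$, then $u,v$ have a common neighbor in $R_m$, so $uv\in E(H)$ and $h'(u)\neq h'(v)$, a contradiction.
* If $w\in W$, then $uw$ and $wv$ are edges of $G[U]$, hence of $H$, so $h'(u)\ne h'(v)$, a contradiction.
* If $w\in S$, then $w\in A(u)\cap A(v)$. With $q=\iota'(u)=\iota'(v)$ we get $\varepsilon_u(w)=s'_q(w)=\varepsilon_v(w)$, contradicting Observation 2.

**Step 7: the count.** By (5), (6) and (7), the number of colors on $U$ is at most
$$\frac{144g}{\ell^2}+\frac{2g}{\ell}\Big(1+O\big(\tfrac{\log\ell}{\ell}\big)\Big)+O\Big(\frac g{\ell^2}\Big)=\frac{2g}{\ell}\Big(1+O\big(\tfrac{\log\ell}{\ell}\big)\Big),$$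
because $g/\ell^2=\frac{2g}{\ell}\cdot\frac1{2\ell}$ is within the error term. $\square$

**Proof of (A).** Color $R$ by Lemma 7 and $U$ by Lemma 8, with disjoint palettes. A vertex of $R$ and a vertex of $U$ then never share a color. Two vertices of $R$ with the same color do not conflict by Lemma 7, and two vertices of $U$ with the same color do not conflict by Lemma 8. In both lemmas all 2-dipaths of $\vec G$ were considered, wherever the middle vertex lies. So this is a 2-dipath coloring of $\vec G$, and
$$\chi_2(\vec G)\le O(\ell)+\frac{2g}{\ell}\Big(1+O\big(\tfrac{\log\ell}{\ell}\big)\Big)=\frac{2g}{\ell}\Big(1+O\big(\tfrac{\log\ell}{\ell}\big)\Big),$$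
since $\ell=O(g/\ell^2)$. All implied constants are absolute: none depends on $G$, on its orientation, or on $n$. Taking the maximum over all orientations and all graphs of Euler genus at most $g$ gives (A), and in particular $M(g)=o(g)$. Together with (B), this proves Theorem 1. $\blacksquare$
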